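\title{Reduced virtual over-then-under tangles inject into virtual tangles}

\begin{abstract}
A virtual tangle diagram is \emph{over-then-under} (OU) if every strand passes through all of its over-crossings before any of its under-crossings. We prove that two OU diagrams that represent the same virtual tangle are related by Reidemeister 1 and 2 moves through OU diagrams. In other words, the map from reduced virtual OU tangles to virtual tangles is injective, for every number of strands. For each OU diagram $D$ that admits no simplifying move we build a group that factors exactly as a product of two free subgroups, and a coloring invariant of virtual tangles with values in this pair of subgroups. The colors at the ends of the strands contain a reduced word that lists the crossings of $D$, and $D$ can be read off from it.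
\end{abstract}

\section{Introduction}

A strand of a tangle diagram meets its crossings one after another, going over at some and under at others. This paper is about the diagrams in which every strand goes over first and under afterwards. Only two of the three Reidemeister moves can take one such diagram to another. The question is whether the third move, used on a detour through arbitrary diagrams, identifies more of them. We prove that for virtual tangles it does not.

\subsection{Gauss diagrams and virtual tangles}

Fix $n\ge 1$. A \emph{Gauss diagram} on $n$ strands consists of $n$ labeled oriented intervals, the \emph{strands}, and a finite set of \emph{arrows}. Each arrow has a sign $\pm$ and two endpoints, a \emph{tail} and a \emph{head}, which are interior points of strands, and all endpoints are distinct. Only the order of the endpoints along each strand matters. A planar diagram of $n$ oriented curves with classical and virtual crossings determines a Gauss diagram: each classical crossing gives an arrow from its over-point (tail) to its under-point (head), whose sign is the sign of $\det(d_{\mathrm{over}},d_{\mathrm{under}})$ for the direction vectors of the two branches, and virtual crossings are ignored.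

Two endpoints are \emph{adjacent} if they lie on the same strand with no endpoint between them. The endpoints cut each strand into \emph{arcs}, so each strand has a first arc and a last arc, which coincide when the strand carries no endpoint. The Reidemeister moves take the following form.
\begin{itemize}
\item[\textbf{R1}] Add or remove an arrow, of either sign, whose tail and head are adjacent, in either order.
\item[\textbf{R2}] Add or remove two arrows of opposite signs whose tails are adjacent and whose heads are adjacent. The heads may come in the same order as the tails or in the opposite order, and they may lie on the same strand as the tails or on another one.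
\item[\textbf{R3}] Let three arrows, named $12$, $13$, $23$, have their endpoints on three disjoint segments $1,2,3$ of the strands. Segment $1$ carries only the tails of $12$ and $13$, segment $2$ only the head of $12$ and the tail of $23$, and segment $3$ only the heads of $13$ and $23$. Call the orders $12<13$, $12<23$, $13<23$ on segments $1,2,3$ \emph{standard}, and put $o_k=+1$ if the order on segment $k$ is standard and $o_k=-1$ otherwise. If there is $\eta\in\{\pm1\}$ such that the arrow $kl$ has sign $\eta\,o_ko_l$ for all three arrows, then the move reverses the order on all three segments and keeps the signs.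
\end{itemize}
The sign condition in R3 is symmetric in the two sides of the move, because the move replaces every $o_k$ by $-o_k$. It holds for every planar Reidemeister 3 move. To see this, number the three branches from top to bottom. Reversing the orientation of branch $k$ changes $o_k$ and the signs of its two crossings, which preserves the condition, so we may assume that all orders are standard. If $P_{kl}$ are the crossing points, the branches then have directions $d_1=P_{13}-P_{12}$, $d_2=P_{23}-P_{12}$ and $d_3=P_{23}-P_{13}=d_2-d_1$. Hence $\det(d_1,d_2)=\det(d_1,d_3)=\det(d_2,d_3)$, and the three signs agree. A convention that admits fewer R3 moves identifies fewer diagrams, so the results below hold for it as well.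

The set $v\mathcal{T}_n$ of \emph{virtual tangles} with $n$ labeled oriented open strands is the set of Gauss diagrams on $n$ strands modulo R1, R2 and R3.

\subsection{OU diagrams and the main results}

A Gauss diagram is \emph{OU} if on every strand all tails precede all heads. The set $v\mathcal{ROU}_n$ of \emph{reduced virtual OU tangles} is the set of OU diagrams on $n$ strands modulo those R1 and R2 moves, creations and removals alike, that take OU diagrams to OU diagrams. These are Reidemeister moves, so regarding an OU diagram as a virtual tangle gives a well-defined map
\[
\varphi_v\colon v\mathcal{ROU}_n\longrightarrow v\mathcal{T}_n .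
\]
The omission of R3 from the definition of $v\mathcal{ROU}_n$ costs nothing: segment $2$ of an R3 move carries a head and a tail, and on one of the two sides of the move the head comes first, so that side is not OU. An R3 move can start at an OU diagram, but it always leaves the class. Whether one can come back to the class at a diagram that is not reachable by R1 and R2 moves inside it is the question of the injectivity of $\varphi_v$. The problem comes from the paper of Bar-Natan, Dancso and van der Veen \cite{BDV}.

\begin{theorem}\label{thm:main}
The map $\varphi_v\colon v\mathcal{ROU}_n\to v\mathcal{T}_n$ is injective for every $n\ge1$.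
\end{theorem}

Call an OU diagram \emph{irreducible} if no R1 removal and no R2 removal applies to it. A removal keeps a diagram OU and lowers the number of arrows, so every OU diagram is taken to an irreducible one by finitely many removals. Theorem~\ref{thm:main} follows from a uniqueness statement.

\begin{theorem}\label{thm:A}
If two irreducible OU diagrams represent the same virtual tangle, then they are equal as Gauss diagrams.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
Let the OU diagrams $C$ and $C'$ represent the same virtual tangle. Reduce them by R1 and R2 removals to irreducible diagrams $D$ and $D'$. Then $D=D'$ by Theorem~\ref{thm:A}, so $C$ and $C'$ represent the same element of $v\mathcal{ROU}_n$.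
\end{proof}

\subsection{The smallest cases and the idea of the proof}\label{sec:idea}

For strands $i\ne j$, the sum of the signs of all arrows from $i$ to $j$ is unchanged by the three moves: an R1 arrow has both ends on one strand, the two arrows of an R2 pair cancel, and R3 only reorders endpoints. These numbers separate the irreducible OU diagrams with at most one arrow, namely the empty diagram and the diagrams with one arrow between two different strands. They already fail for the two diagrams $D_{\parallel}$ and $D_{\times}$ of Figure~\ref{fig:pair}. Both are OU, and both are irreducible, since their arrows have equal signs and join different strands. They differ only in which tail is matched with which head. An invariant that proves Theorem~\ref{thm:A} has to see this matching, so it has to tell the position of a head along its strand.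

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw[thick,->] (0,1.2) node[left]{$1$} -- (3,1.2);
\draw[thick,->] (0,0) node[left]{$2$} -- (3,0);
\draw[->] (1,1.2) -- node[left]{$+$} (1,0);
\draw[->] (2,1.2) -- node[right]{$+$} (2,0);
\node at (1.5,-0.5) {$D_{\parallel}$};
\draw[thick,->] (5,1.2) node[left]{$1$} -- (8,1.2);
\draw[thick,->] (5,0) node[left]{$2$} -- (8,0);
\draw[->] (6,1.2) -- node[pos=0.25,left]{$+$} (7,0);
\draw[->] (7,1.2) -- node[pos=0.25,right]{$+$} (6,0);
\node at (6.5,-0.5) {$D_{\times}$};
\end{tikzpicture}
\caption{Two irreducible OU Gauss diagrams on two strands (thick, oriented to the right). Each has two positive arrows from strand $1$ to strand $2$; they differ only in the matching of tails with heads.}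
\label{fig:pair}
\end{figure}

Our invariant colors each arc by a pair $(f,g)$ of group elements. At an arrow, the first coordinate of the over-strand and the second coordinate of the under-strand interact with each other, while the other two coordinates only keep a record of the interaction. Along an OU strand the second coordinate is therefore idle during all the over-crossings, and it accumulates a word that lists, tail by tail, the second coordinates on both sides of the matching head. If these can be taken to be distinct free generators, the word names the head and the sign of every arrow. Irreducibility is what makes such a coloring exist and what prevents cancellation in the word.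

Section~\ref{sec:colorings} defines the colorings for any group with an exact factorization and proves invariance. Section~\ref{sec:record} computes the recorded word, separates $D_{\parallel}$ from $D_{\times}$, and lists the properties that the group must have. Section~\ref{sec:squares} constructs groups with these properties from combinatorial data, and Section~\ref{sec:generic} attaches such data to an irreducible diagram. Section~\ref{sec:proof} proves Theorem~\ref{thm:A}, and Section~\ref{sec:consequences} records three consequences.

\section{Colorings from factorized groups}\label{sec:colorings}

\subsection{Squares}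

\begin{definition}
A \emph{factorized group} is a group $\Sigma$ with subgroups $F$ and $G$ such that every element of $\Sigma$ can be written as $gf$ with $g\in G$, $f\in F$ in exactly one way. A \emph{$\Sigma$-square} is a quadruple $(T,L,B,R)\in F\times G\times F\times G$ with
\[
TR=LB .
\]
\end{definition}

Taking inverses shows that every element of a factorized group is also uniquely of the form $fg$. The names stand for top, left, bottom, right: the equation says that the two paths around the square in Figure~\ref{fig:square} have the same product.

\begin{lemma}\label{lem:square}
Let $(\Sigma,F,G)$ be a factorized group.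
\begin{enumerate}
\item[(a)] A $\Sigma$-square is determined by any one of the pairs $(T,L)$, $(T,R)$, $(B,L)$, $(B,R)$, and each of these pairs can be prescribed arbitrarily in $F\times G$.
\item[(b)] The equation $TR=LB$ is equivalent to $T^{-1}L=RB^{-1}$ and to $BR^{-1}=L^{-1}T$. So $(T,L,B,R)$ is a $\Sigma$-square if and only if $(T^{-1},R,B^{-1},L)$ is one, and if and only if $(B,L^{-1},T,R^{-1})$ is one.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (b) follows by multiplying $TR=LB$ by $T^{-1}$ on the left and $B^{-1}$ on the right, or by $L^{-1}$ on the left and $R^{-1}$ on the right. For (a), given $(T,R)$ factor $TR$ as $LB\in GF$; given $(B,L)$ factor $LB$ as $TR\in FG$; given $(T,L)$ factor $L^{-1}T$ as $BR^{-1}\in FG$; given $(B,R)$ factor $BR^{-1}$ as $L^{-1}T\in GF$. Each factorization exists and is unique.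
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw[thick,->] (0,1.6) -- node[above]{$T$} (1.6,1.6);
\draw[thick,->] (0,0) -- node[below]{$B$} (1.6,0);
\draw[thick,->] (0,1.6) -- node[left]{$L$} (0,0);
\draw[thick,->] (1.6,1.6) -- node[right]{$R$} (1.6,0);
\draw[thick] (6.6,0) node[right]{$(f,L)$} -- (5.95,0.65);
\draw[thick,->] (5.65,0.95) -- (5,1.6) node[left]{$(f',R)$};
\draw[thick,->] (5,0) node[left]{$(T,g)$} -- (6.6,1.6) node[right]{$(B,g')$};
\end{tikzpicture}
\caption{Left: a square with top $T$, left $L$, bottom $B$, right $R$, expressing the relation $TR=LB$. Right: the colors of the four arcs at a positive crossing. The first coordinates $T,B$ of the over-strand and the second coordinates $L,R$ of the under-strand form a square; moreover $Rg'=gL$ and $Bf'=fT$.}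
\label{fig:square}
\end{figure}

\subsection{The crossing rule}

Fix a factorized group and put $X=F\times G$. At an arrow there are four colors in $X$: those of the arcs before and after the tail (the over-strand), and those of the arcs before and after the head (the under-strand). Name them as follows, where $\to$ points from the incoming arc to the outgoing arc:
\begin{equation}\label{eq:rule}
\begin{array}{lll}
\text{sign }+: & \text{over }(T,g)\to(B,g'), & \text{under }(f,L)\to(f',R);\\[2pt]
\text{sign }-: & \text{over }(B,g')\to(T,g), & \text{under }(f',R)\to(f,L).
\end{array}
\end{equation}
The four colors are \emph{admissible} if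
\begin{equation}\label{eq:C}
\text{(C1)}\quad TR=LB,\qquad \text{(C2)}\quad Rg'=gL,\qquad \text{(C3)}\quad Bf'=fT .
\end{equation}
We call $T,L,B,R$ the \emph{active} coordinates at the arrow and $g,g',f,f'$ the \emph{passive} ones. The active coordinates form a $\Sigma$-square, and they do not depend on the passive ones.

At a positive arrow the incoming colors determine the outgoing ones: $(T,L)$ determines the square by Lemma~\ref{lem:square}(a), and then $g'=R^{-1}gL$ and $f'=B^{-1}fT$. Conversely $(B,R)$ determines the square, and then $g=Rg'L^{-1}$ and $f=Bf'T^{-1}$. So the admissible quadruples at a positive arrow form the graph of a bijection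
\[
S\colon X\times X\to X\times X,\qquad (\text{over-in},\ \text{under-in})\mapsto(\text{over-out},\ \text{under-out}),
\]
and at a negative arrow they form the graph of $S^{-1}$. We refer to $(X,S)$ as a biquandle, but only as a name; everything that we use about it is proved below.

A \emph{coloring} of a Gauss diagram $D$ assigns an element of $X$ to each arc, admissibly at every arrow. The colors of the first arcs are the \emph{in-colors}, those of the last arcs the \emph{out-colors}. Let
\[
\partial(D)\subset X^n\times X^n
\]
be the set of pairs (in-colors, out-colors) of colorings of $D$.

\begin{example}\label{ex:direct}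
Let $\Sigma=F\times G$ be a direct product. The squares are the quadruples $(T,L,T,L)$, so active coordinates do not change at an arrow, and at a positive arrow $f'=T^{-1}fT$ and $g'=L^{-1}gL$. The first coordinates obey the Wirtinger rule, in which the under-strand is conjugated by the over-strand, and the second coordinates obey the same rule with over and under exchanged. This invariant does not separate $D_{\parallel}$ from $D_{\times}$: for both, in-colors $(t,g)$ and $(f,a)$ lead to out-colors $(t,a^{-2}ga^{2})$ and $(t^{-2}ft^{2},a)$. The reason is that the second coordinate of strand $2$ is the same at both heads. Rule \eqref{eq:C} for a general factorized group lets the active coordinates change from arc to arc, so that they can mark positions.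
\end{example}

\subsection{Reversing a strand}

The moves R2 and R3 come in several orientations. The next lemma reduces them to the case where the colors can be propagated in one direction by $S^{\pm1}$. Let $\iota\colon X\to X$ be the involution $\iota(f,g)=(f^{-1},g^{-1})$, and write $C_\varepsilon(x,x';y,y')$ for the statement that over $x\to x'$, under $y\to y'$ is admissible at an arrow of sign $\varepsilon$.

\begin{lemma}\label{lem:reversal}
For all $x,x',y,y'\in X$ and $\varepsilon=\pm$,
\[
C_\varepsilon(x,x';y,y')\iff C_{-\varepsilon}(\iota x',\iota x;y,y')\iff C_{-\varepsilon}(x,x';\iota y',\iota y).
\]
\end{lemma}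

\begin{proof}
The equivalences for $\varepsilon=-$ follow from those for $\varepsilon=+$ applied to $(\iota x',\iota x;y,y')$ and to $(x,x';\iota y',\iota y)$, because $\iota$ is an involution. So let $\varepsilon=+$ and write $x=(T,g)$, $x'=(B,g')$, $y=(f,L)$, $y'=(f',R)$.

In $C_-(\iota x',\iota x;y,y')$ the over-strand is $(B^{-1},g'^{-1})\to(T^{-1},g^{-1})$ and the under-strand is $(f,L)\to(f',R)$. By the second line of \eqref{eq:rule}, the roles of $T,L,B,R$ are played by $T^{-1},R,B^{-1},L$, and the roles of $g,g',f,f'$ by $g^{-1},g'^{-1},f',f$. Conditions \eqref{eq:C} become
\[
T^{-1}L=RB^{-1},\qquad Lg'^{-1}=g^{-1}R,\qquad B^{-1}f=f'T^{-1},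
\]
which are equivalent to (C1), by Lemma~\ref{lem:square}(b), and to (C2) and (C3).

In $C_-(x,x';\iota y',\iota y)$ the over-strand is $(T,g)\to(B,g')$ and the under-strand is $(f'^{-1},R^{-1})\to(f^{-1},L^{-1})$. Now the roles of $T,L,B,R$ are played by $B,L^{-1},T,R^{-1}$, and those of $g,g',f,f'$ by $g',g,f^{-1},f'^{-1}$. The conditions become
\[
BR^{-1}=L^{-1}T,\qquad R^{-1}g=g'L^{-1},\qquad Tf'^{-1}=f^{-1}B,
\]
which are again equivalent to (C1), (C2), (C3).
\end{proof}

\subsection{Invariance}

\begin{proposition}\label{prop:invariance}
For every factorized group, $\partial(D)$ is invariant under R1, R2 and R3.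
\end{proposition}

\begin{proof}
A move changes the diagram inside one, two or three disjoint segments. Cut the strands at the ends of these segments. A coloring of the diagram is a coloring of the part outside the segments together with a coloring of the part inside, agreeing at the cut points. So it suffices to show that the two sides of each move allow the same set of colors at the ends of the segments. A segment without endpoints allows exactly the pairs with in-color equal to out-color.

\emph{R1.} The segment has three arcs, and the middle arc is an arc of both the over-strand and the under-strand of the arrow. Its color has two names in \eqref{eq:rule}. The four cases are: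
\[
\begin{array}{llll}
 & \text{in} & \text{middle} & \text{out}\\[2pt]
\text{tail first, }+ & (T,g) & (B,g')=(f,L) & (f',R)\\
\text{head first, }- & (f',R) & (f,L)=(B,g') & (T,g)\\
\text{head first, }+ & (f,L) & (f',R)=(T,g) & (B,g')\\
\text{tail first, }- & (B,g') & (T,g)=(f',R) & (f,L)
\end{array}
\]
In the first two cases $f=B$ and $g'=L$, so (C3) says $f'=T$ and (C2) says $g=R$; both the in-color and the out-color equal $(T,R)$, and the middle color is $(B,L)$. In the last two cases $f'=T$ and $g=R$, so (C3) says $f=B$ and (C2) says $g'=L$; both end colors equal $(B,L)$, and the middle color is $(T,R)$. Conversely, for every $\Sigma$-square these assignments are admissible, and by Lemma~\ref{lem:square}(a) the pair $(T,R)$, respectively $(B,L)$, is an arbitrary element of $X$.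

\emph{R2.} Let $x_0,x_1,x_2$ be the colors along the segment with the tails and $y_0,y_1,y_2$ those along the segment with the heads, and let $\varepsilon$ be the sign of the arrow with the first tail. If the heads are in the same order as the tails, then $(x_1,y_1)=S^{\varepsilon}(x_0,y_0)$ and $(x_2,y_2)=S^{-\varepsilon}(x_1,y_1)$. So the allowed end colors are those with $(x_2,y_2)=(x_0,y_0)$. If the heads are in the opposite order, the conditions are $C_\varepsilon(x_0,x_1;y_1,y_2)$ and $C_{-\varepsilon}(x_1,x_2;y_0,y_1)$. By Lemma~\ref{lem:reversal} they say that $(x_1,\iota y_1)=S^{-\varepsilon}(x_0,\iota y_2)$ and $(x_2,\iota y_0)=S^{\varepsilon}(x_1,\iota y_1)$. The allowed end colors are those with $x_2=x_0$ and $\iota y_0=\iota y_2$, as required.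

\emph{R3.} By Lemma~\ref{lem:reversal}, reversing the orientation of a segment, applying $\iota$ to all colors on it and changing the signs of the two arrows that end on it gives a bijection between colorings. It acts on the end colors in the same way on both sides of the move. Take the numbers $o_k$ of one side, and reverse the segments with $o_k=-1$ on both sides. The sign $\eta\,o_ko_l$ of the arrow $kl$ becomes $\eta$, one side has the standard orders and the other side the opposite orders. Let $S_{kl}\colon X^3\to X^3$ apply $S$ to the $k$-th factor (over) and the $l$-th factor (under). The end colors allowed by the two sides are the graphs of $S^{\eta}_{23}S^{\eta}_{13}S^{\eta}_{12}$ and $S^{\eta}_{12}S^{\eta}_{13}S^{\eta}_{23}$. The case $\eta=-1$ is the inverse of the case $\eta=+1$, so we must prove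
\[
S_{23}S_{13}S_{12}=S_{12}S_{13}S_{23}.
\]
Start from colors $(f_k,g_k)$, $k=1,2,3$. In each line below, the equation on the left is (C1) and defines the two new symbols, with $b,c,d,\beta,\gamma,\delta\in F$ and $r,u,w,\rho,\omega,\tau\in G$. Applying the arrows in the order $12,13,23$ gives
\[
\begin{array}{llll}
12: & f_1r=g_2b, & 1\mapsto(b,\ r^{-1}g_1g_2), & 2\mapsto(b^{-1}f_2f_1,\ r);\\[2pt]
13: & bu=g_3c, & 1\mapsto(c,\ u^{-1}r^{-1}g_1g_2g_3), & 3\mapsto(c^{-1}f_3b,\ u);\\[2pt]
23: & b^{-1}f_2f_1w=ud, & 2\mapsto(d,\ w^{-1}ru), & 3\mapsto(d^{-1}c^{-1}f_3f_2f_1,\ w).
\end{array}
\]
Applying them in the order $23,13,12$ gives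
\[
\begin{array}{llll}
23: & f_2\rho=g_3\beta, & 2\mapsto(\beta,\ \rho^{-1}g_2g_3), & 3\mapsto(\beta^{-1}f_3f_2,\ \rho);\\[2pt]
13: & f_1\omega=\rho\gamma, & 1\mapsto(\gamma,\ \omega^{-1}g_1\rho), & 3\mapsto(\gamma^{-1}\beta^{-1}f_3f_2f_1,\ \omega);\\[2pt]
12: & \gamma\tau=\rho^{-1}g_2g_3\delta, & 1\mapsto(\delta,\ \tau^{-1}\omega^{-1}g_1g_2g_3), & 2\mapsto(\delta^{-1}\beta\gamma,\ \tau).
\end{array}
\]
To compare the results, stack squares. In $\Sigma$,
\[
f_1(ru)=g_2bu=(g_2g_3)c,\qquad f_1(\omega\tau)=\rho\gamma\tau=(g_2g_3)\delta ,
\]
which are two $\Sigma$-squares with $(T,L)=(f_1,g_2g_3)$. By Lemma~\ref{lem:square}(a), $ru=\omega\tau$ and $c=\delta$, so the final colors of segment $1$ agree. Also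
\[
(f_2f_1)w=bud=g_3(cd),\qquad (f_2f_1)\omega=f_2\rho\gamma=g_3(\beta\gamma),
\]
two $\Sigma$-squares with $(T,L)=(f_2f_1,g_3)$. So $w=\omega$ and $cd=\beta\gamma$, and the final colors of segment $3$ agree. Finally $d=c^{-1}\beta\gamma=\delta^{-1}\beta\gamma$ and $w^{-1}ru=\omega^{-1}\omega\tau=\tau$, so the final colors of segment $2$ agree.
\end{proof}

\section{What a coloring of an OU diagram records}\label{sec:record}

Let $D$ be an OU diagram with $k_i$ tails and $m_i$ heads on strand $i$. We say that an arrow has \emph{tail $(i,p)$} if its tail is the $p$-th tail on strand $i$, and \emph{head $(j,q)$} if its head is the $q$-th head on strand $j$. Since tails precede heads, $D$ is determined by the list of triples (tail, head, sign) of its arrows. Two tails are adjacent exactly when they are $(i,p)$ and $(i,p+1)$, two heads exactly when they are $(j,q)$ and $(j,q+1)$, and a tail and a head exactly when they are the last tail $(i,k_i)$ and the first head $(i,1)$ of one strand. So in an OU diagram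
\begin{itemize}
\item an R1 removal applies exactly to an arrow with tail $(i,k_i)$ and head $(i,1)$;
\item an R2 removal applies exactly to two arrows of opposite signs with tails $(i,p),(i,p+1)$ and heads $(j,q),(j,q\pm1)$.
\end{itemize}

Fix a factorized group and a coloring of $D$. On strand $i$, let $(f_{i,p},\gamma_{i,p})$ be the color of the arc after $p$ tails and no head, $0\le p\le k_i$, and let $(\phi_{i,q},g_{i,q})$ be the color of the arc after all tails and $q$ heads, $0\le q\le m_i$. The \emph{middle arc}, after all tails and before all heads, is named twice:
\[
(f_{i,k_i},\gamma_{i,k_i})=(\phi_{i,0},g_{i,0}).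
\]
The $f$'s and $g$'s are the active coordinates, and the $\gamma$'s and $\phi$'s are the passive ones. By \eqref{eq:rule}, the square at the arrow with tail $(i,p)$ and head $(j,q)$ is
\begin{equation}\label{eq:arrowsquare}
(T,L,B,R)=
\begin{cases}
(f_{i,p-1},\,g_{j,q-1},\,f_{i,p},\,g_{j,q}) & \text{sign }+,\\
(f_{i,p},\,g_{j,q},\,f_{i,p-1},\,g_{j,q-1}) & \text{sign }-.
\end{cases}
\end{equation}
For this arrow put
\begin{equation}\label{eq:rl}
(r_{i,p},\ell_{i,p})=
\begin{cases}
(g_{j,q},\ g_{j,q-1}) & \text{sign }+,\\
(g_{j,q-1}^{-1},\ g_{j,q}^{-1}) & \text{sign }-.
\end{cases}
\end{equation}

\begin{lemma}\label{lem:record}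
Let $D$ be an OU diagram and $(\Sigma,F,G)$ a factorized group.
\begin{enumerate}
\item[(a)] In every coloring of $D$, the second coordinate of the in-color of strand $i$ is
\begin{equation}\label{eq:word}
\gamma_{i,0}=r_{i,1}r_{i,2}\cdots r_{i,k_i}\;g_{i,0}\;\ell_{i,k_i}^{-1}\cdots \ell_{i,2}^{-1}\ell_{i,1}^{-1}.
\end{equation}
\item[(b)] Let $f_{i,p}\in F$ and $g_{j,q}\in G$ be any elements such that \eqref{eq:arrowsquare} is a $\Sigma$-square for every arrow. Then $D$ has a coloring with these active coordinates.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider (C2) at the arrow with tail $(i,p)$ and head $(j,q)$. For sign $+$ we have $g=\gamma_{i,p-1}$ and $g'=\gamma_{i,p}$, so $\gamma_{i,p-1}=R\gamma_{i,p}L^{-1}=g_{j,q}\,\gamma_{i,p}\,g_{j,q-1}^{-1}$. For sign $-$ we have $g'=\gamma_{i,p-1}$ and $g=\gamma_{i,p}$, so $\gamma_{i,p-1}=R^{-1}\gamma_{i,p}L=g_{j,q-1}^{-1}\,\gamma_{i,p}\,g_{j,q}$. In both cases (C2) says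
\[
\gamma_{i,p-1}=r_{i,p}\,\gamma_{i,p}\,\ell_{i,p}^{-1},
\]
and (a) follows by descending from $\gamma_{i,k_i}=g_{i,0}$.

For (b), give the middle arc of strand $i$ the color $(f_{i,k_i},g_{i,0})$. Define $\gamma_{i,p-1}$ from $\gamma_{i,p}$ by the last formula, going backwards. Condition (C3) at the arrow with head $(j,q)$ reads $\phi_{j,q}=B^{-1}\phi_{j,q-1}T$ for sign $+$ and $\phi_{j,q}=B\phi_{j,q-1}T^{-1}$ for sign $-$; use it to define $\phi_{j,q}$, going forwards from $\phi_{j,0}=f_{j,k_j}$. Each instance of (C2) and (C3) is used once, as the definition of one passive coordinate, and (C1) holds by assumption.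
\end{proof}

Part (b) is where the OU condition matters most. If a head lay between two tails, then (C3) at that head would tie the bottom or top of one square to the top or bottom of another, and the active coordinates could not be chosen subject to (C1) alone.

We call the right side of \eqref{eq:word}, as a formal product of $2k_i+1$ factors, the \emph{record} of strand $i$. Its $p$-th factors from the left and from the right involve the two second coordinates on either side of the head that is matched with the tail $(i,p)$. Here is how records separate the two diagrams of Figure~\ref{fig:pair}.

\begin{example}\label{ex:pair}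
In a coloring of $D_{\parallel}$ let $a,b,c$ be the second coordinates of the three arcs of strand $2$, let $t_0,t_1,t_2$ be the first coordinates of the three arcs of strand $1$, and let $z$ be the second coordinate of the last arc of strand $1$, which is its middle arc. The two squares are $t_0b=at_1$ and $t_1c=bt_2$. Suppose that we have a factorized group in which $G$ is free, these two equations hold with $a,b,c,z$ distinct members of a basis of $G$, and the left side of a $\Sigma$-square is a basis element or the inverse of one whenever the right side is. (Sections~\ref{sec:squares} and~\ref{sec:generic} supply such a group.) By Lemma~\ref{lem:record} there is a coloring of $D_{\parallel}$ in which the second coordinate of the in-color of strand $1$ is the reduced word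
\[
b\,c\,z\,b^{-1}a^{-1}.
\]
If $D_{\times}$ represented the same virtual tangle, then by Proposition~\ref{prop:invariance} it would have a coloring with the same in- and out-colors. Its second coordinates along strand $2$ would be $a,b',c$ for some $b'\in G$, and the last arc of strand $1$ would again have second coordinate $z$. The first tail is now matched with the second head, so the record of strand $1$ is $c\,b'\,z\,a^{-1}b'^{-1}$, and
\[
c\,b'\,z\,a^{-1}b'^{-1}=b\,c\,z\,b^{-1}a^{-1}\quad\text{in }G.
\]
Now $b'$ is the left side of a square with right side $c$, so it is a basis element or the inverse of one. Both sides are then words of length five and the right one is reduced, so they agree letter by letter. The first letters give $c=b$, a contradiction. Hence $D_{\parallel}$ and $D_{\times}$ are different virtual tangles.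
\end{example}

The general proof follows this example. For an irreducible $D$ it needs a factorized group with three properties.
\begin{enumerate}
\item[(i)] $G$ is free, so that words can be compared.
\item[(ii)] In a $\Sigma$-square, $L$ is a basis element or the inverse of one if and only if $R$ is. This controls the \emph{other} diagram, whose interior colors we do not choose.
\item[(iii)] The quadruples \eqref{eq:arrowsquare} are $\Sigma$-squares for $g_{j,q}$ distinct members of the basis.
\end{enumerate}
Imposing the relations (iii) on a free product $F*G$ is not enough: for generators $T\in F$ and $R\in G$ that do not occur together in a relation, nothing allows us to rewrite $TR$ in the form $LB$. We therefore first add generators and relations until every such product can be rewritten in exactly one way, and then build $\Sigma$ directly from the rewriting rule.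

\section{Factorized groups from square sets}\label{sec:squares}

\subsection{Square sets and their completion}

Let $E$ and $V$ be sets with fixed-point-free involutions, both written $x\mapsto x^{-1}$. Their elements are called \emph{letters}. On $E\times V\times E\times V$ consider the two reflections suggested by Lemma~\ref{lem:square}(b),
\[
\sigma_h(T,L,B,R)=(T^{-1},R,B^{-1},L),\qquad \sigma_v(T,L,B,R)=(B,L^{-1},T,R^{-1}).
\]
They are the left-right and top-bottom reflections of the square in Figure~\ref{fig:square}. Both are involutions, and $\sigma_h\sigma_v$ and $\sigma_v\sigma_h$ both send $(T,L,B,R)$ to $(B^{-1},R^{-1},T^{-1},L^{-1})$. So the \emph{orbit} of $(T,L,B,R)$ under the reflections consists of this quadruple and its three images, whose (top, left)-pairs are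
\begin{equation}\label{eq:pairs}
(T,L),\qquad (T^{-1},R),\qquad (B,L^{-1}),\qquad (B^{-1},R^{-1}).
\end{equation}

\begin{definition}
A \emph{partial square set} is a triple $(E,V,Q)$, where $Q\subset E\times V\times E\times V$ is closed under $\sigma_h$ and $\sigma_v$ and every pair $(T,L)\in E\times V$ is the (top, left)-pair of at most one element of $Q$. It is \emph{complete} if every pair is the (top, left)-pair of exactly one element. We say that $(E,V,Q)$ \emph{contains} $(E_0,V_0,Q_0)$ if $E_0\subset E$ and $V_0\subset V$, compatibly with the involutions, and $Q_0\subset Q$.
\end{definition}

\begin{lemma}\label{lem:complete}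
Every partial square set is contained in a complete one.
\end{lemma}

\begin{proof}
For each pair $(T,L)\in E\times V$ that is not the (top, left)-pair of an element of $Q$, add new letters $B,B^{-1}$ to $E$ and $R,R^{-1}$ to $V$, which belong to this pair only, and add the orbit of $(T,L,B,R)$ to $Q$. The four pairs \eqref{eq:pairs} of this orbit are of the types (old, old), (old, new), (new, old), (new, new), so they are distinct. The first did not occur in $Q$ and is not the (old, old) pair of another new orbit. Each of the other three contains a letter that occurs in no other orbit. So the result is a partial square set in which every pair of old letters occurs. Repeat this step countably many times and take the union. Any two letters $T,L$ of the union are present after finitely many steps, and the pair $(T,L)$ occurs after one more step.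
\end{proof}

\subsection{The group of a complete square set}

Let $G$ be the group generated by $V$ with the relations $w\cdot w^{-1}=1$ for $w\in V$. It is the free group on a set of representatives of the involution, and the involution becomes inversion in $G$. We recall the standard facts. A word in $V$ is \emph{reduced} if it contains no two consecutive letters $w\,w^{-1}$. Two words represent the same element of $G$ if and only if they are related by insertions and deletions of such pairs, and each element is represented by exactly one reduced word. Since deletions take any word to a reduced one, we get:
\begin{itemize}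
\item[($*$)] If a word $u'$ represents the same element as a reduced word $u$, then $u'$ is at least as long as $u$, and if the lengths are equal then $u'=u$ letter by letter.
\end{itemize}
In particular distinct letters are distinct elements, and we regard $V$ as a subset of $G$. Define $F\supset E$ in the same way.

\begin{proposition}\label{prop:sigma}
Let $(E,V,Q)$ be a complete square set, and let $F\supset E$ and $G\supset V$ be the free groups above. There is a factorized group $(\Sigma,F,G)$ such that
\begin{enumerate}
\item[(a)] every element of $Q$ is a $\Sigma$-square;
\item[(b)] in every $\Sigma$-square $(T,L,B,R)$, $L$ is a letter if and only if $R$ is a letter.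
\end{enumerate}
\end{proposition}

\begin{proof}
In the group we want, a product $fg$ is rewritten as $g'f'$ by moving the letters of $g$ across the letters of $f$, one square at a time. We organize this rewriting as the filling of a rectangle.

\emph{Arrays.} Every pair $(T,R)\in E\times V$ is the (top, right)-pair of exactly one element of $Q$, because $\sigma_h$ matches such elements with those whose (top, left)-pair is $(T^{-1},R)$. An \emph{array} with $s$ rows and $m$ columns is a filling of an $s\times m$ grid by elements of $Q$ such that the bottom of each cell is the top of the cell below it and the right of each cell is the left of the cell to its right. Horizontal sides are read from left to right and vertical sides downwards. Given a word $t$ of length $m$ in $E$ and a word $u$ of length $s$ in $V$, there is exactly one array with top side $t$ and right side $u$: fill the rows from top to bottom and each row from right to left, so that the top and the right of each cell are known when the cell is reached. Denote its left side by $t\bullet u$, a word of length $s$ in $V$, and its bottom side by $t^{u}$, a word of length $m$ in $E$. If $m=0$ the left side is the right side, and if $s=0$ the bottom side is the top side.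

\emph{Cancellation in the top word.} Suppose that $t$ contains consecutive letters $e\,e^{-1}$. Let the column with top $e^{-1}$ consist of the cells $(x_b,\lambda_b,x_{b+1},\rho_b)$, $1\le b\le s$, with $x_1=e^{-1}$. The column to its left has top $e$ and right side $\lambda_1\cdots\lambda_s$. The cells $\sigma_h(x_b,\lambda_b,x_{b+1},\rho_b)=(x_b^{-1},\rho_b,x_{b+1}^{-1},\lambda_b)$ form such a column, so by uniqueness they are that column. The two columns together have left side and right side both equal to $\rho_1\cdots\rho_s$, and bottom side $x_{s+1}^{-1}x_{s+1}$. Removing them leaves an array. So deleting $e\,e^{-1}$ from $t$ does not change the left side and deletes a canceling pair from the bottom side.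

\emph{Cancellation in the right word.} Suppose that $u$ contains consecutive letters $w\,w^{-1}$. Let the row with right letter $w$ consist of the cells $(x_c,\lambda_c,y_c,\rho_c)$, $1\le c\le m$, with $\rho_c=\lambda_{c+1}$ and $\rho_m=w$. The next row has top $y_1\cdots y_m$ and right letter $w^{-1}$. The cells $\sigma_v(x_c,\lambda_c,y_c,\rho_c)=(y_c,\lambda_c^{-1},x_c,\rho_c^{-1})$ form such a row, so they are that row. The two rows together have top and bottom both equal to $x_1\cdots x_m$, and left side $\lambda_1\lambda_1^{-1}$. So deleting $w\,w^{-1}$ from $u$ does not change the bottom side and deletes a canceling pair from the left side.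

\emph{Two maps.} It follows that $(f,g)\mapsto f\bullet g\in G$ and $(f,g)\mapsto f^{g}\in F$ are well defined on $F\times G$. Cut an array along a vertical line: the right side of the left block is the left side of the right block. Cut it along a horizontal line: the top of the lower block is the bottom of the upper block. This gives
\begin{align*}
(f_1f_2)\bullet g&=f_1\bullet(f_2\bullet g), & (f_1f_2)^{g}&=f_1^{\,f_2\bullet g}\,f_2^{\,g},\\
f\bullet(g_1g_2)&=(f\bullet g_1)\,(f^{g_1}\bullet g_2), & f^{g_1g_2}&=(f^{g_1})^{g_2},
\end{align*}
and arrays without columns or without rows give $1\bullet g=g$, $1^{g}=1$, $f\bullet1=1$, $f^{1}=f$.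

\emph{The group.} Let $\Sigma$ be the set $G\times F$ with the product
\[
(g_1,f_1)(g_2,f_2)=\bigl(g_1(f_1\bullet g_2),\ f_1^{\,g_2}f_2\bigr).
\]
Put $k=f_2\bullet g_3$. By the first line of identities and then $(f_1^{\,g_2})^{k}=f_1^{\,g_2k}$,
\begin{align*}
\bigl((g_1,f_1)(g_2,f_2)\bigr)(g_3,f_3)
&=\bigl(g_1(f_1\bullet g_2)\,((f_1^{\,g_2}f_2)\bullet g_3),\ (f_1^{\,g_2}f_2)^{g_3}f_3\bigr)\\
&=\bigl(g_1(f_1\bullet g_2)(f_1^{\,g_2}\bullet k),\ f_1^{\,g_2k}f_2^{\,g_3}f_3\bigr).
\end{align*}
On the other hand $(g_2,f_2)(g_3,f_3)=(g_2k,\ f_2^{\,g_3}f_3)$, so
\[
(g_1,f_1)\bigl((g_2,f_2)(g_3,f_3)\bigr)=\bigl(g_1\,(f_1\bullet(g_2k)),\ f_1^{\,g_2k}f_2^{\,g_3}f_3\bigr),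
\]
and $f_1\bullet(g_2k)=(f_1\bullet g_2)(f_1^{\,g_2}\bullet k)$. So the product is associative. The identities for empty arrays show that $(1,1)$ is a unit, that $(g_1,1)(g_2,1)=(g_1g_2,1)$ and $(1,f_1)(1,f_2)=(1,f_1f_2)$, and that $(g,1)(1,f)=(g,f)$. Hence $g\mapsto(g,1)$ and $f\mapsto(1,f)$ are injective homomorphisms, their images consist of invertible elements, and every element of $\Sigma$ is a product of two invertible elements. So $\Sigma$ is a group. Identify $F$ and $G$ with their images. Then $gf=(g,f)$, so $(\Sigma,F,G)$ is a factorized group, and
\[
fg=(1,f)(g,1)=(f\bullet g)\,f^{g}.
\]
Therefore $(T,L,B,R)$ is a $\Sigma$-square if and only if $L=T\bullet R$ and $B=T^{R}$.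

\emph{Properties.} An element of $Q$ is an array with one cell, which gives (a). If $R$ is a letter, then $L=T\bullet R$ is the left side of an array with one row, hence a letter. If $L$ is a letter, apply this to the $\Sigma$-square $(T^{-1},R,B^{-1},L)$ of Lemma~\ref{lem:square}(b). This gives (b).
\end{proof}

In (b) the top $T$ is an arbitrary element of $F$. This generality is needed, because we will have no control over the first coordinates in a coloring of the second diagram.

\section{The generic coloring of an irreducible diagram}\label{sec:generic}

Let $D$ be an OU diagram, with the notation of Section~\ref{sec:record}. Let $E_D$ consist of formal letters $e_{i,p}^{\pm1}$ for $0\le p\le k_i$, and $V_D$ of formal letters $v_{j,q}^{\pm1}$ for $0\le q\le m_j$, all distinct. We call the $v_{j,q}$ \emph{positive} and the $v_{j,q}^{-1}$ \emph{negative}. Let $Q_D$ be the union, over all arrows, of the orbits of the quadruples \eqref{eq:arrowsquare} with $e$ in place of $f$ and $v$ in place of $g$: for the arrow with tail $(i,p)$ and head $(j,q)$,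
\[
(e_{i,p-1},v_{j,q-1},e_{i,p},v_{j,q})\quad(\text{sign }+),\qquad (e_{i,p},v_{j,q},e_{i,p-1},v_{j,q-1})\quad(\text{sign }-).
\]

The triple $(E_D,V_D,Q_D)$ need not be a partial square set. Take an R2 pair with tails $(1,1),(1,2)$, heads $(2,1),(2,2)$ and signs $+,-$. In any coloring, dropping the strand indices, the squares are $f_0g_1=g_0f_1$ and $f_2g_1=g_2f_1$. Then $g_0^{-1}f_0=f_1g_1^{-1}=g_2^{-1}f_2$, and unique factorization forces $g_0=g_2$ and $f_0=f_2$. So no factorized group allows distinct active coordinates here. The next lemma shows that R2 pairs are the only obstruction.

\begin{lemma}\label{lem:QD}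
If $D$ is an irreducible OU diagram, then $(E_D,V_D,Q_D)$ is a partial square set.
\end{lemma}

\begin{proof}
By construction $Q_D$ is closed under the reflections. Consider the arrow with tail $(i,p)$, head $(j,q)$ and sign $\varepsilon$. By \eqref{eq:pairs}, the four (top, left)-pairs of its orbit have the form $(e_{i,x}^{\alpha},v_{j,y}^{\beta})$, where $(x,y)$ runs once through the four corners of the cell $[p-1,p]\times[q-1,q]$ and the label $(\alpha,\beta)$ of each corner is given by the following table.
\[
\begin{array}{c|cccc}
(x,y) & (p-1,q-1) & (p-1,q) & (p,q-1) & (p,q)\\ \hline
\varepsilon=+ & (+,+) & (-,+) & (+,-) & (-,-)\\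
\varepsilon=- & (-,-) & (+,-) & (-,+) & (+,+)
\end{array}
\]
The four pairs are distinct, since they belong to different corners. Two features of the table matter: changing $\varepsilon$ negates every label, and diagonally opposite corners of a cell have opposite labels.

Suppose that two different arrows have a pair in common. Then they have the same $i$ and the same $j$, and their cells $(p,q)$ and $(p',q')$ share a corner at which the labels agree. Different arrows have different tails and different heads, so $p\ne p'$ and $q\ne q'$, and a shared corner forces $|p-p'|=|q-q'|=1$. Say $p'=p+1$. If $q'=q+1$, the shared corner is the corner $(p,q)$ of the first cell and the corner $(p'-1,q'-1)$ of the second. If $q'=q-1$, it is the corner $(p,q-1)$ of the first cell and the corner $(p'-1,q')$ of the second. In both cases it occupies diagonally opposite positions in the two cells, so the two labels are opposite when the signs are equal and agree when the signs are opposite. Hence the two arrows have opposite signs, adjacent tails and adjacent heads, and an R2 removal applies. This contradicts irreducibility.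
\end{proof}

From now on let $D$ be irreducible, let $(E,V,Q)$ be any complete square set that contains $(E_D,V_D,Q_D)$, and let $(\Sigma,F,G)$ be the factorized group of Proposition~\ref{prop:sigma}. Such a square set exists by Lemmas~\ref{lem:QD} and~\ref{lem:complete}. By Proposition~\ref{prop:sigma}(a) and Lemma~\ref{lem:record}(b), $D$ has a coloring with
\[
f_{i,p}=e_{i,p},\qquad g_{j,q}=v_{j,q}.
\]
We call it the \emph{generic coloring}. All factors of its records are letters, so the records are words in $V$. By \eqref{eq:rl}, the letters $r_{i,p}$ and $\ell_{i,p}$ are both positive if the arrow with tail $(i,p)$ is positive, and both negative if it is negative.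

The record can lose information by cancellation. For one strand with a single positive arrow the quadruples above form a partial square set, but the record is $v_{1,1}v_{1,0}v_{1,0}^{-1}=v_{1,1}$, which has forgotten the arrow, as it must by R1 invariance.

\begin{lemma}\label{lem:reduced}
In the generic coloring of an irreducible OU diagram $D$, the record of strand $i$ is a reduced word of length $2k_i+1$.
\end{lemma}

\begin{proof}
We show that a cancellation between two consecutive letters produces a removable R1 or R2 configuration. Let the arrows with tails $(i,p)$ and $(i,p+1)$ have heads $(j,q)$ and $(j',q')$.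

Suppose $r_{i,p}r_{i,p+1}=1$. One letter is positive and the other negative, so the two arrows have opposite signs. For signs $(+,-)$ the product is $v_{j,q}v_{j',q'-1}^{-1}$, so $j'=j$ and $q'=q+1$. For signs $(-,+)$ it is $v_{j,q-1}^{-1}v_{j',q'}$, so $j'=j$ and $q'=q-1$. In both cases the heads are adjacent, and an R2 removal applies.

Suppose $\ell_{i,p+1}^{-1}\ell_{i,p}^{-1}=1$, that is, $\ell_{i,p}\ell_{i,p+1}=1$. Again the signs are opposite. For signs $(+,-)$ the product is $v_{j,q-1}v_{j',q'}^{-1}$, so $j'=j$ and $q'=q-1$. For signs $(-,+)$ it is $v_{j,q}^{-1}v_{j',q'-1}$, so $j'=j$ and $q'=q+1$. Again an R2 removal applies.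

It remains to consider the neighbors of the middle letter $v_{i,0}$ when $k_i\ge1$. Let the arrow with tail $(i,k_i)$ have head $(j,q)$. If $r_{i,k_i}v_{i,0}=1$, then $r_{i,k_i}$ is negative, the sign is $-$, and $v_{j,q-1}=v_{i,0}$. If $v_{i,0}\ell_{i,k_i}^{-1}=1$, then $\ell_{i,k_i}$ is positive, the sign is $+$, and again $v_{j,q-1}=v_{i,0}$. In both cases $(j,q)=(i,1)$, so the arrow joins the last tail to the first head of strand $i$, and an R1 removal applies.
\end{proof}

\section{Reading the diagram off the boundary colors}\label{sec:proof}

The boundary colors of the generic coloring contain the records of $D$. A second diagram $D'$ that admits the same boundary colors produces the same elements of $G$ from its own records. The difficulty is that the interior colors of $D'$ are a priori arbitrary elements of $X$, so that its records are not yet words that can be compared with those of $D$.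

\begin{proposition}\label{prop:reconstruct}
Let $D$ be an irreducible OU diagram on $n$ strands, let $(E,V,Q)$ be a complete square set containing $(E_D,V_D,Q_D)$, and form $\partial(\cdot)$ with the factorized group of Proposition~\ref{prop:sigma}. Let $D'$ be an OU diagram on $n$ strands with $\partial(D)\subset\partial(D')$. Let $k_i$ and $k'_i$ be the numbers of tails on strand $i$ in $D$ and in $D'$. Then $k'_i\ge k_i$ for all $i$, and if $k'_i=k_i$ for all $i$, then $D'=D$.
\end{proposition}

\begin{proof}
Take the generic coloring of $D$, with $r_{i,p},\ell_{i,p}$ as in \eqref{eq:rl} for $g_{j,q}=v_{j,q}$. By assumption $D'$ has a coloring with the same in-colors and out-colors. Its data are marked with primes: $m'_j$, $g'_{j,q}$, $r'_{i,p}$, $\ell'_{i,p}$.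

\emph{Step 1: all $g'_{j,q}$ are letters.} The second coordinates of the out-colors of strand $j$ give $g'_{j,m'_j}=v_{j,m_j}$, a letter. For $1\le q\le m'_j$, the elements $g'_{j,q-1}$ and $g'_{j,q}$ are the left and right sides, in some order, of the $\Sigma$-square \eqref{eq:arrowsquare} at the arrow of $D'$ with head $(j,q)$. By Proposition~\ref{prop:sigma}(b) and descending induction on $q$, every $g'_{j,q}$ is a letter.

\emph{Step 2: comparison of records.} By Lemma~\ref{lem:record}(a), the second coordinates of the in-colors of strand $i$ give the equation
\[
r'_{i,1}\cdots r'_{i,k'_i}\;g'_{i,0}\;\ell'^{-1}_{i,k'_i}\cdots \ell'^{-1}_{i,1}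
=r_{i,1}\cdots r_{i,k_i}\;v_{i,0}\;\ell^{-1}_{i,k_i}\cdots \ell^{-1}_{i,1}
\]
in $G$. The left side is a word of $2k'_i+1$ letters by Step 1, and the right side is a reduced word of length $2k_i+1$ by Lemma~\ref{lem:reduced}. By ($*$), $k'_i\ge k_i$. Assume from now on that $k'_i=k_i$ for all $i$. Then ($*$) says that the two words agree letter by letter:
\begin{equation}\label{eq:match}
r'_{i,p}=r_{i,p},\qquad \ell'_{i,p}=\ell_{i,p},\qquad g'_{i,0}=v_{i,0}\qquad\text{for all }i,p.
\end{equation}

\emph{Step 3: identification of the arrows.} We know what each tail of $D'$ recorded, but to interpret the record we must know which letter sits on which arc of $D'$. The middle letters are known by \eqref{eq:match}, and we move forward from them. Fix a strand $j$. We prove by induction on $q$, $0\le q\le m'_j$, that $q\le m_j$ and $g'_{j,q}=v_{j,q}$, and that for $q\ge1$ the arrows of $D'$ and of $D$ with head $(j,q)$ have the same tail and the same sign. The case $q=0$ is part of \eqref{eq:match}.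

Let $q\ge1$. Let $a'$ be the arrow of $D'$ with head $(j,q)$, and let $(i,p)$ be its tail and $\varepsilon'$ its sign. Since $p\le k'_i=k_i$, there is an arrow $a$ of $D$ with tail $(i,p)$; let $(h,s)$ be its head and $\varepsilon$ its sign. By the induction hypothesis $g'_{j,q-1}=v_{j,q-1}$.

If $\varepsilon'=+$, then $\ell_{i,p}=\ell'_{i,p}=g'_{j,q-1}=v_{j,q-1}$ is positive, so $\varepsilon=+$. Then \eqref{eq:rl} and \eqref{eq:match} give $v_{h,s-1}=\ell_{i,p}=v_{j,q-1}$ and $v_{h,s}=r_{i,p}=r'_{i,p}=g'_{j,q}$.

If $\varepsilon'=-$, then $r_{i,p}=r'_{i,p}=g'^{-1}_{j,q-1}=v_{j,q-1}^{-1}$ is negative, so $\varepsilon=-$. Then $v_{h,s-1}^{-1}=r_{i,p}=v_{j,q-1}^{-1}$ and $v_{h,s}^{-1}=\ell_{i,p}=\ell'_{i,p}=g'^{-1}_{j,q}$.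

In both cases $\varepsilon=\varepsilon'$, $v_{h,s-1}=v_{j,q-1}$ and $g'_{j,q}=v_{h,s}$. Since the letters are distinct, $h=j$ and $s=q$. Hence $q\le m_j$, $g'_{j,q}=v_{j,q}$, and $a$ has head $(j,q)$, tail $(i,p)$ and sign $\varepsilon'$. This completes the induction.

So every triple (tail, head, sign) of $D'$ is a triple of $D$. Both diagrams have $\sum_ik_i$ arrows, so the lists of triples coincide and $D'=D$.
\end{proof}

The proposition does not assume that $D'$ is irreducible, and the inequality $k'_i\ge k_i$ is strict when $D'$ is obtained from $D$ by an R1 creation on strand $i$. Irreducibility of $D'$ serves to obtain the opposite inequality.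

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $D$ and $D'$ be irreducible OU diagrams that represent the same virtual tangle. By Proposition~\ref{prop:invariance}, $\partial(D)=\partial(D')$ for every factorized group. Proposition~\ref{prop:reconstruct}, applied with $D$ and $D'$ interchanged and a completion of $(E_{D'},V_{D'},Q_{D'})$, gives $k_i\ge k'_i$ for all $i$. Applied as stated, with a completion of $(E_D,V_D,Q_D)$, it gives $k'_i\ge k_i$. So $k'_i=k_i$ for all $i$, and the last assertion of the proposition gives $D'=D$.
\end{proof}

\section{Consequences}\label{sec:consequences}

\subsection{Normal forms}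

\begin{corollary}\label{cor:normal}
Every element of $v\mathcal{ROU}_n$ contains exactly one irreducible diagram. It is reached from any representative by performing R1 and R2 removals in any order. Two OU diagrams represent the same virtual tangle if and only if their irreducible forms coincide.
\end{corollary}

\begin{proof}
Any sequence of removals stops at an irreducible diagram in the same class, and two irreducible diagrams in one class represent the same virtual tangle, so they are equal by Theorem~\ref{thm:A}. The last statement follows from Theorem~\ref{thm:main}.
\end{proof}

In particular, equality of OU diagrams in $v\mathcal{T}_n$ is decided by greedy cancellation. The irreducible form is also the unique OU representative of its virtual tangle with the fewest arrows, since every other OU representative reduces to it by at least one removal.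

\subsection{One invariant for all diagrams}

The proof of Theorem~\ref{thm:A} used a factorized group adapted to the diagram. A single one suffices.

\begin{corollary}\label{cor:universal}
There is a factorized group $(\Sigma,F,G)$ such that, for every $n\ge1$, the invariant $\partial(\cdot)\subset X^n\times X^n$ with $X=F\times G$ separates all elements of $v\mathcal{ROU}_n$.
\end{corollary}

\begin{proof}
Take the disjoint union of the partial square sets $(E_D,V_D,Q_D)$ over all irreducible OU diagrams $D$, for all $n$. It is a partial square set, because squares that come from different diagrams have no letter in common. Complete it by Lemma~\ref{lem:complete} and take the group of Proposition~\ref{prop:sigma}. Let two elements of $v\mathcal{ROU}_n$ have the same invariant, and let $D,D'$ be their irreducible representatives, so that $\partial(D)=\partial(D')$. The complete square set contains the data of both diagrams, so Proposition~\ref{prop:reconstruct} applies in both directions and gives $D=D'$.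
\end{proof}

\subsection{A framed version}

For a Gauss diagram $D$, let $w_i(D)$ be the sum of the signs of the arrows with both ends on strand $i$. It is invariant under R2, because the two arrows of a pair have tails on one strand, heads on one strand and opposite signs, and under R3, which changes neither the signs nor the strands that carry the endpoints.

\begin{corollary}\label{cor:framed}
If OU diagrams $D,D'$ represent the same virtual tangle and $w_i(D)=w_i(D')$ for all $i$, then they are related by R2 moves through OU diagrams only. In particular, OU diagrams modulo OU R2 moves inject into Gauss diagrams modulo R2 and R3 only.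
\end{corollary}

\begin{proof}
By an \emph{R2-class} we mean a class of OU diagrams modulo R2 moves through OU diagrams. By Theorem~\ref{thm:main}, $D$ and $D'$ are related by R1 and R2 moves through OU diagrams. Let $K_i^{\pm}$ be the operation on OU diagrams that inserts into the middle arc of strand $i$ an arrow of sign $\pm$, tail first. By the description of R1 in Section~\ref{sec:record}, every R1 creation between OU diagrams is an application of some $K_i^{\pm}$.

The new tail comes after all tails and the new head before all heads of strand $i$, so it separates no two adjacent tails and no two adjacent heads. Hence, if $C'$ is obtained from $C$ by an R2 removal, then $K_i^{\pm}C'$ is obtained from $K_i^{\pm}C$ by removing the same pair, and $K_i^{\pm}$ descends to R2-classes. The compositions $K_i^{+}K_i^{-}$ and $K_i^{-}K_i^{+}$ insert two nested arrows $a,b$ of opposite signs, with endpoints in the order tail of $a$, tail of $b$, head of $b$, head of $a$. This is an R2 pair, so $K_i^{+}$ and $K_i^{-}$ are mutually inverse on R2-classes. For $i\ne j$ the operations act on different strands and commute. So $\mathbb{Z}^n$ acts on R2-classes by $K^{\mu}=\prod_i(K_i^{+})^{\mu_i}$, and every R1 move, creation or removal, acts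 as a generator or its inverse. Therefore the class of $D'$ is $K^{\mu}$ applied to the class of $D$, for some $\mu\in\mathbb{Z}^n$. The operation $K_i^{\pm}$ changes $w_i$ by $\pm1$ and fixes $w_j$ for $j\ne i$, so $\mu_i=w_i(D')-w_i(D)=0$ for all $i$. This proves the first claim.

For the second claim, OU diagrams related by R2 and R3 moves represent the same virtual tangle and have the same numbers $w_i$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDV}
Dror Bar-Natan, Zsuzsanna Dancso, and Roland van der Veen,
\emph{Over then Under Tangles},
arXiv:2007.09828 (2020).

\end{thebibliography}
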